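# A complete intersection surface with homology sphere link and no equations of splice type

## 1. The surface $x^2+y^3+z^7=0$ and a curve with one cusp

Take the surface $X=\{x^2+y^3+z^7=0\}\subset\mathbb C^3$. We resolve its singularity at $0$ by taking a quotient.

Give $x,y,z$ the weights $3,2,1$. Then $x^2+y^3$ has degree $6$, while $z^7$ has degree $7$. Introduce a parameter $\varepsilon$ of weight $-1$ to repair this, and put
$$\mathcal X=\{x^2+y^3+\varepsilon z^7=0\}\subset(\mathbb C^3\setminus0)\times\mathbb C .$$
The group $\mathbb C^*$ acts on $\mathcal X$ by $\lambda(x,y,z,\varepsilon)=(\lambda^3x,\lambda^2y,\lambda z,\lambda^{-1}\varepsilon)$. We look at $\mathcal X$ in four ways.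

The fibre over $\varepsilon=1$ is $X\setminus 0$. The map $(x,y,z,\varepsilon)\mapsto((\varepsilon^3x,\varepsilon^2y,\varepsilon z),\varepsilon)$ identifies the part $\varepsilon\ne0$ with $(X\setminus0)\times\mathbb C^*$, and $\mathbb C^*$ acts only on the second factor. So the quotient of this part by $\mathbb C^*$ is $X\setminus0$.

The fibre over $\varepsilon=0$ is $C\setminus0$, where $C=\{x^2+y^3=0\}$. It is parametrized by $(p,z)\mapsto(p^3,-p^2,z)$ with $p$ and $z$ of degree $1$. The parametrization is injective, because $p=-x/y$ if $y\neq0$ and $p=0$ otherwise. So $\mathbb C^*$ acts freely on $C\setminus0$, and $E:=(C\setminus0)/\mathbb C^*$ is the image of $\mathbb P^1$ under a bijection. It has one singular point, at $p=0$, and on the slice $z=1$ the curve is $x^2+y^3=0$ there, a cusp.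

The total space $\mathcal X$ is smooth. The differential of its equation is $2x\,\mathrm dx+3y^2\,\mathrm dy+7\varepsilon z^6\,\mathrm dz+z^7\,\mathrm d\varepsilon$, and it vanishes only if $x=y=z=0$, which is excluded. Along the cusp, where $x=y=0$ and $\varepsilon=0$, only the term $z^7\,\mathrm d\varepsilon$ helps: *the parameter $\varepsilon$ enters to first order at the bad points of $C$.*

The action is free, and it is proper: with $N=|x|^{1/3}+|y|^{1/2}+|z|$, the element $\lambda$ multiplies $N$ by $|\lambda|$, so two points in a compact set can only be related by $\lambda$ in a compact set. Hence $\tilde X=\mathcal X/\mathbb C^*$ is a smooth surface. The invariant map $(x,y,z,\varepsilon)\mapsto(\varepsilon^3x,\varepsilon^2y,\varepsilon z)$ induces $\pi:\tilde X\to X$, an isomorphism off $0$ with $\pi^{-1}(0)=E$. It is a resolution.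

What is $E^2$? The function $z\circ\pi$ is $\varepsilon z$. Its divisor is $E+D$ with $D=\{z=0\}$, and $D\cdot E=1$, since $z$ is a linear form on $\mathbb P^1$. The divisor of a function has intersection number $0$ with a compact curve, so $E^2=-1$.

Finally we make the exceptional set normal crossing. Write the cusp as $z_0^2=p_0^3$. Blowing up, $z_0=z_1p_0$, gives $z_1^2=p_0$, a smooth curve tangent to $E_1=\{p_0=0\}$. Blowing up again, $p_0=p_1z_1$, gives $p_1=z_1$, which meets $E_1=\{p_1=0\}$ and $E_2=\{z_1=0\}$ in one point. A third blow-up separates these three branches. The self-intersections become $E_1^2=-3$, $E_2^2=-2$, $E_3^2=-1$. The centers have multiplicities $2,1,1$ on $E$, so $E^2$ drops by $4+1+1=6$ to $-7$. The dual graph is a star with central weight $-1$ and three arms $-2,-3,-7$. The determinant of minus the intersection matrix is $42\,(1-\frac12-\frac13-\frac17)=42-21-14-6=1$.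

So a rational curve with $E^2=-1$ and one cusp produces the triple $2,3,7$, and these numbers are the exponents in the equation. Does the resolution graph always tell us the shape of the equations? What happens if $E$ has two cusps, or three? To ask this precisely we need some vocabulary.

## 2. Splice diagrams and the Neumann–Wahl conjecture

Let $(X,0)$ be a normal complex surface singularity, hence isolated. Its **link** $\Sigma$ is the intersection of $X$ with a small sphere around $0$, a closed connected oriented 3-manifold. It is an integral homology sphere if and only if $H_1(\Sigma;\mathbb Z)=0$. We use the following facts.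

* If $\Sigma\cong S^3$, then $(X,0)$ is smooth (Mumford).
* A *good* resolution is one whose exceptional set has normal crossings and smooth components. If its dual graph is a tree of rational curves, then $H_1(\Sigma;\mathbb Z)$ is the cokernel of the intersection matrix. The good resolution is minimal if no $(-1)$-curve has valence $\le2$ in the dual graph.
* If $\Sigma$ is an integral homology sphere other than $S^3$, it has a unique minimal splice diagram $\Gamma$ (Eisenbud–Neumann), and this is the one obtained from the minimal good resolution graph.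

**Definition (splice diagram).** $\Gamma$ is a tree without vertices of valence $2$ and with at least one *node*, that is, a vertex $\nu$ of valence $\delta_\nu\ge3$. The other vertices are *leaves*. Each node carries a positive integer weight on each adjacent edge. To get $\Gamma$ from a resolution graph, suppress the vertices of valence $2$. The weight at a node on an edge is the determinant of minus the intersection matrix of the part of the resolution graph beyond that edge. Minimality of $\Gamma$ means in particular that no leaf edge at a node has weight $1$.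

**Definition (degrees, admissible monomials).** For a node $\nu$ and a leaf $w$, let $\ell_{\nu w}$ be the product of the edge weights adjacent to, but not on, the path from $\nu$ to $w$. Let $d_\nu$ be the product of the weights at $\nu$. Assign a coordinate $z_w$ of $\mathbb C^t$ to each of the $t$ leaves. The $\nu$-degree of $\prod_wz_w^{\alpha_w}$ is $\sum_w\alpha_w\ell_{\nu w}$. For an edge $e$ at $\nu$, an *admissible monomial* $M_{\nu e}$ is a monomial of $\nu$-degree $d_\nu$ that involves only the variables $z_w$ for leaves $w$ beyond $e$ as seen from $\nu$. The *semigroup condition* says that admissible monomials exist for all nodes $\nu$ and all edges $e$ at $\nu$.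

**Definition (splice type equations).** A system of splice type equations for $\Gamma$ consists, for each node $\nu$, of $\delta_\nu-2$ equations
$$\sum_ea_{\nu ie}M_{\nu e}+H_{\nu i}=0,\qquad i=1,\dots,\delta_\nu-2,$$
where $e$ runs over the edges at $\nu$, the $M_{\nu e}$ are admissible, all maximal minors of $(a_{\nu ie})_{i,e}$ are nonzero, and $H_{\nu i}$ is a convergent power series in the $z_w$ all of whose monomials have $\nu$-degree $>d_\nu$. A singularity $(X,0)$ with $\Sigma\not\cong S^3$ *has equations of splice type* if it is analytically isomorphic to the germ at $0\in\mathbb C^t$ defined by such a system for the minimal splice diagram of its link. The smooth germ has equations of splice type by convention. This is the notion of Neumann and Wahl.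

The definition cannot be applied unless the semigroup condition holds. So a singularity with equations of splice type has a diagram that satisfies the semigroup condition.

**Example (one node).** The star of Section 1 gives one node with three leaf edges of weights $2,3,7$. Here $d_\nu=42$, and the leaf degrees are $3\cdot7=21$, $2\cdot7=14$, $2\cdot3=6$. The admissible monomials are $z_1^2,z_2^3,z_3^7$, and the system is one equation $a_1z_1^2+a_2z_2^3+a_3z_3^7+H=0$ with all $a_i\ne0$. Our surface has this form.

**Conjecture (Neumann–Wahl).** *A complete intersection surface singularity with integral homology sphere link has equations of splice type.*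

We take the statement, including the convention for $S^3$, from Jan Stevens, "Universal abelian covers of superisolated singularities", arXiv:math/0601669 (2006). These notes show that the conjecture is false.

## 3. Diagrams of curves with two and with three cusps

Two standard facts about blowing up a point of a smooth surface: a curve of multiplicity $\mu$ at the center has its self-intersection lowered by $\mu^2$; and the lattice spanned by the strict transforms and the new exceptional curve is the old lattice plus an orthogonal summand $\langle-1\rangle$. For the second fact, the total transforms $\bar F=F'+\mu_FE_{\rm new}$ keep their intersection numbers, are orthogonal to $E_{\rm new}$, and together with $E_{\rm new}$ span the same lattice as the $F'$ and $E_{\rm new}$.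

By a *cusp of type $(2,q)$*, with $q=2k+1\ge3$, we mean a germ $z^2=p^q$ in suitable coordinates of a smooth surface.

**Lemma 1.** *Resolving a $(2,q)$ cusp to normal crossings takes $k+2$ blow-ups. The last curve $n$ is a $(-1)$-curve. It meets the strict transform and two chains, $[2]$ and $[3,2^{k-1}]$ (minus the self-intersections, starting next to $n$), whose determinants are $2$ and $q$. The self-intersection of the curve drops by $2q$.*

*Proof.* Blowing up with $z=z_1p$ turns $z^2=p^q$ into $z_1^2=p^{q-2}$, with exceptional curve $E_1=\{p=0\}$. Repeating this, after $k$ blow-ups the curve is $z_k^2=p$, smooth and simply tangent to $E_k=\{p=0\}$. The strict transform of $E_{i-1}=\{p=0\}$ is empty in the chart where we continue, so for $1\le i\le k$ the center of the $(i+1)$-st blow-up lies on $E_i$ and on no other exceptional curve. The $(k+1)$-st blow-up, $p=p_1z_k$, gives the curve $p_1=z_k$, with $E_k=\{p_1=0\}$ and $E_{k+1}=\{z_k=0\}$: three branches through one point, pairwise transversal. Blowing up this point separates them on $n=E_{k+2}$.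

Count the centers on each curve. $E_{k+2}$ has none, so its square is $-1$. $E_{k+1}$ has one, so its square is $-2$. $E_k$ has two, so its square is $-3$. Each $E_i$ with $i<k$ has one, so its square is $-2$. $E_k$ is followed by the chain $E_{k-1},\dots,E_1$. A chain of $j$ twos has determinant $j+1$, so $[3,2^{k-1}]$ has determinant $3k-(k-1)=2k+1=q$. The multiplicities of the centers on the curve are $2$ ($k$ times), $1$, $1$, and $4k+2=2q$. $\square$

**Two cusps.** Let $E$ be an irreducible rational curve with $E^2=-1$ on a smooth surface, with exactly two singular points, cusps of types $(2,q_1),(2,q_2)$. After resolving both, the strict transform $E_c$ meets just two curves $n_1,n_2$, so it disappears from the diagram. At $n_i$ the leaf weights are $2,q_i$. The part beyond the third edge of $n_1$ consists of $E_c$ and the curves over the second cusp. By the second fact its lattice is spanned by the strict transform of $E$ after resolving only the first cusp, of square $-1-2q_1$, and orthogonal summands $\langle-1\rangle$. So the weight is $1+2q_1$.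 For $q_1=q_2=3$ the diagram is
$$(2,3)-n_1\ \overset{7\qquad 7}{\text{———————}}\ n_2-(2,3).$$
At $n_1$ we have $d=2\cdot3\cdot7=42$. The leaves $x_1,x_2$ at $n_1$ (weights $2,3$) have degrees $21,14$, and the leaves $y_1,y_2$ at $n_2$ (weights $2,3$) have degrees $6\cdot3=18$ and $6\cdot2=12$. Since $18+2\cdot12=42$, the monomial $y_1y_2^2$ is admissible, and
$$x_1^2+x_2^3+y_1y_2^2=0,\qquad y_1^2+y_2^3+x_1x_2^2=0$$
is a system of splice type equations. In general, the edge from $n_1$ to $n_2$ requires $2q_1(1+2q_1)=2q_1(2\alpha+q_2\beta)$ with integers $\alpha,\beta\ge0$, that is, $1+2q_1\in\langle2,q_2\rangle$. For $(q_1,q_2)=(3,9)$ this fails: $7\notin\langle2,9\rangle$.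

**Three cusps.** Now $E_c$ has valence $3$ and becomes a node.

**Proposition 2.** *Let $A\ge3$ be odd. Let $(X,0)$ be a non-smooth normal surface singularity with a resolution whose exceptional set is one irreducible rational curve $E$ with $E^2=-1$, whose only singularities are cusps of types $(2,3),(2,3),(2,A)$. Then the link $\Sigma$ is an integral homology sphere, $\Sigma\not\cong S^3$. Its minimal splice diagram has a node $c$ of valence $3$ with all weights $1$, joined to three nodes with two leaves each, with leaf weights $(2,3),(2,3),(2,A)$. There is no admissible monomial at $c$ for any edge.*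

*Proof.* **Homology.** Resolve the three cusps. The result is a good resolution whose graph is a tree of rational curves. Its lattice is $\langle-1\rangle$, from $E$, plus one $\langle-1\rangle$ for each blow-up. This is unimodular, so $H_1(\Sigma;\mathbb Z)=0$. Since $X$ is not smooth, $\Sigma\not\cong S^3$ by Mumford.

**Minimal good resolution.** By Lemma 1, $E_c^2=-1-6-6-2A=-13-2A$. The curve $E_c$ meets exactly the three final curves $n_1,n_2,n_3$ of the cusps. These are the only $(-1)$-curves, and each has valence $3$. So this is the minimal good resolution, with nodes $c,n_1,n_2,n_3$, all of valence $3$, and six leaves, two beyond each $n_i$.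

**Weights.** The leaf weights at $n_i$ are the chain determinants of Lemma 1. They are all $\ge2$. At $c$, the part beyond the edge to $n_i$ is the full exceptional set of $k+2$ iterated blow-ups of a smooth point. Its lattice is $\langle-1\rangle^{k+2}$, with determinant $1$. So all three weights at $c$ are $1$, and $d_c=1$.

**Monomials.** Let $w$ be a leaf at $n_i$. Adjacent to, but not on, the path from $c$ to $w$ are the two other weights at $c$, both $1$, and the weight of the other leaf edge at $n_i$. So $\ell_{cw}\in\{2,3,A\}$. A monomial has $c$-degree $0$ if it is constant and $\ge2$ otherwise, never $d_c=1$. $\square$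

The question is now concrete: *is there a complete intersection resolved by a rational curve with $E^2=-1$ and three such cusps?*

## 4. The counterexamples $X_A$

Fix an odd integer $A\ge9$. Let $\mathbb C^4$ have coordinates $m,b,u,v$ of weights $2,3,4,5$. Put $t_j=\binom Aj(2/A)^j$ (so $t_j=0$ for $j>A$) and
$$W_0=\sum_{i\ge0}t_{2i+2}\,m^{A-2-2i}u^i,\qquad W_1=\sum_{i\ge0}t_{2i+3}\,m^{A-3-2i}u^i,$$
$$H_1=W_0-\tfrac12mW_1,\qquad H_2=-m^{A-1}+mW_0-\tfrac12(u+m^2)W_1,$$
$$x_1=m^2-4u,\quad x_2=mb-2v,\quad x_3=b,\quad x_4=2m^3-6mu-b^2,\quad x_5=m^2-u,\quad \hat x_4=x_4+m^2b.$$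
The polynomials $H_1,H_2\in\mathbb C[m,u]$ are weighted homogeneous of degrees $2A-4$, $2A-2$, and $x_1,\dots,x_5$ have degrees $4,5,3,6,4$. Let $X=X_A\subset(\mathbb C^4,0)$ be defined by
$$F_1=x_1\hat x_4-x_2^2+H_1=0,\qquad F_2=x_1x_5^2-2x_2x_3x_5+\hat x_4x_3^2+H_2=0.$$

**Theorem.** *$(X_A,0)$ is a normal, isolated, non-smooth complete intersection surface singularity of embedding dimension $4$.*

1. *It has a resolution $\tilde X\to X$ whose exceptional set is one irreducible rational curve $E$ with $E^2=-1$. The only singularities of $E$ are three unibranch planar cusps, of types $(2,3),(2,3),(2,A)$. Hence the link $\Sigma$ is an integral homology sphere, $\Sigma\not\cong S^3$.*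
2. *The minimal splice diagram of $\Sigma$ has a node $c$ of valence $3$ with all weights equal to $1$, joined to three nodes which carry two leaves each, with leaf weights $(2,3)$, $(2,3)$, $(2,A)$. The semigroup condition fails at $c$. So neither $X_A$ nor any other singularity with link $\Sigma$ has equations of splice type.*

*Hence the Neumann–Wahl conjecture is false. Different $A$ give different minimal splice diagrams, so infinitely many links occur.*

The strategy is that of Section 1: find a cone $C$ over a rational curve with the three cusps, then a family with a parameter $\varepsilon$ of weight $-1$ that has $C$ over $\varepsilon=0$, has $X$ over $\varepsilon=1$, and has smooth total space along $C\setminus0$. The formulas above look arbitrary; the next two sections explain them.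

## 5. A cone over a rational curve with cusps $(2,3),(2,3),(2,A)$

**The parametrization.** Let $s,\tau$ be variables of degree $1$, the homogeneous coordinates on $\mathbb P^1$. We want functions that see only $\ell^2,\ell^3$ near the points $\tau=\pm s$, where $\ell$ vanishes there, and only $\tau^2,\tau^A$ near $\tau=0$. Put
$$m=\frac{s^2+A\tau^2}{A+1},\qquad \ell=\frac{A(\tau^2-s^2)}{2(A+1)},\qquad\text{so}\quad s^2=m-2\ell,\quad T:=\tau^2=m+\tfrac2A\ell,$$
and $g_1=m+\ell$, $g_2=m-\ell$, $\theta=m+2\ell$. Define $\varphi:\mathbb C^2\to\mathbb C^6$, where $\mathbb C^6$ has coordinates $m,b,u,v,e,f$, by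
$$m=m,\quad b=sg_1,\quad u=\ell^2,\quad v=s\ell^2,\quad e=\tau^As,\quad f=\tau^Ag_2.$$
The components are homogeneous of degrees $\mathbf w=(2,3,4,5,A+1,A+2)$. (From now on, $\ell$ without indices is this quadratic form.)

Here is the reason for these choices. Set $m=1$ and expand in $\ell$ near $(1,\pm1)$. Then $s=\pm'(1-\ell+\cdots)$ and $\tau^A=\pm''(1+\ell+\cdots)$; the constant $2/A$ in $T$ makes the second coefficient equal to $1$. So $s$ itself has a linear term, but in $b=s(1+\ell)$, $e=\tau^As$ and $f=\tau^A(1-\ell)$ the linear terms cancel.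

**Rank one.** On the image of $\varphi$, direct expansion gives
$$b^2=(m-2\ell)(m+\ell)^2=m^3-3mu-2\ell^3,\tag{1}$$
$$x_1=s^2\theta,\quad x_2=sg_2\theta,\quad x_3=sg_1,\quad x_4=g_2^2\theta,\quad x_5=g_1g_2.\tag{2}$$
For $x_2$: $mb-2v=s(m^2+m\ell-2\ell^2)=s(m+2\ell)(m-\ell)$. For $x_4$: by (1), $2m^3-6mu-b^2=m^3-3m\ell^2+2\ell^3=(m-\ell)^2(m+2\ell)$. The other three are immediate. So with
$$S=\begin{pmatrix}x_1&x_2\\x_2&x_4\end{pmatrix},\quad\mathbf p=\binom{x_3}{x_5},\quad\mathbf e=\binom ef,\quad\mathbf n=\binom s{g_2}$$
formula (2) says that on the image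
$$S=\theta\,\mathbf n\mathbf n^{\mathsf T},\qquad\mathbf p=g_1\mathbf n,\qquad\mathbf e=\tau^A\mathbf n.$$
All four columns of $(S\,|\,\mathbf p\,|\,\mathbf e)$ are multiples of $\mathbf n$, so its six $2\times2$ minors vanish. Also $\mathbf e\mathbf e^{\mathsf T}=T^A\mathbf n\mathbf n^{\mathsf T}$. To express this through $\mathbf p\mathbf p^{\mathsf T}=g_1^2\mathbf n\mathbf n^{\mathsf T}$ and $S$ we need to write $T^A$ in terms of $g_1^2$ and $\theta$. This is what $H_1,H_2$ do.

**The identity for $H_1,H_2$.** In $\mathbb C[m,\ell]$, with $u=\ell^2$,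
$$T^A=g_1^2H_1-\theta H_2.\tag{3}$$
Indeed $t_0=1$, $t_1=2$, so $T^A=\sum_jt_jm^{A-j}\ell^j=m^{A-1}\theta+\ell^2W_0+\ell^3W_1$. Now $\ell^2=g_1^2-m\theta$. From $u\theta=m\ell^2+2\ell^3$ we get $\ell^3=\frac12(u\theta-m\ell^2)=\frac12(u\theta+m^2\theta-mg_1^2)$. Substituting,
$$T^A=g_1^2\big(W_0-\tfrac12mW_1\big)-\theta\big(-m^{A-1}+mW_0-\tfrac12(u+m^2)W_1\big),$$
which is (3).

As a check by hand, the identity makes sense for $A=3$ too. There $t_2=\frac43$, $t_3=\frac8{27}$, $H_1=\frac{32}{27}m$, $H_2=\frac1{27}(5m^2-4u)$, and
$$27(g_1^2H_1-\theta H_2)=32m(m+\ell)^2-(m+2\ell)(5m^2-4\ell^2)=27m^3+54m^2\ell+36m\ell^2+8\ell^3,$$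
which is $27(m+\frac23\ell)^3$.

**The ideal.** Let $J\subset\mathbb C[m,b,u,v,e,f]$ be generated by the six minors
$$x_1x_5-x_2x_3,\quad x_2x_5-x_3x_4,\quad x_1x_4-x_2^2,\quad x_1f-x_2e,\quad x_2f-x_4e,\quad x_5e-x_3f$$
and by the entries of $\mathbf e\mathbf e^{\mathsf T}-H_1\mathbf p\mathbf p^{\mathsf T}+H_2S$:
$$e^2-x_3^2H_1+x_1H_2,\quad ef-x_3x_5H_1+x_2H_2,\quad f^2-x_5^2H_1+x_4H_2.$$

**Lemma 3.** *$J$ is the kernel of $\varphi^*:\mathbb C[m,b,u,v,e,f]\to\mathbb C[s,\tau]$. In particular $J$ is prime. The map $\varphi$ is finite, and $C:=V(J)$ is its image.*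

*Proof.* The generators lie in the kernel: the minors by rank one, and the last three because, by (2) and (3), $x_3^2H_1-x_1H_2=s^2T^A=e^2$, $x_3x_5H_1-x_2H_2=sg_2T^A=ef$, $x_5^2H_1-x_4H_2=g_2^2T^A=f^2$.

**Step 1: expand three minors, to get rewriting rules.** Put $\Delta_{13}=x_1x_5-x_2x_3$, $\Delta_{23}=x_2x_5-x_3x_4$, $\Delta_{12}=x_1x_4-x_2^2$. Expanding,
$$\begin{aligned}\Delta_{13}&=m^4-5m^2u+4u^2-mb^2+2bv,\\ \Delta_{23}&=b^3-m^3b+5mub-2m^2v+2uv,\\ \Delta_{12}&=2m^5-14m^3u+24mu^2-2m^2b^2+4ub^2+4mbv-4v^2,\end{aligned}$$
and subtracting $2m\Delta_{13}=2m^5-10m^3u+8mu^2-2m^2b^2+4mbv$ we find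
$$\Delta_{12}=2m\Delta_{13}-4\rho,\qquad\rho:=v^2-ub^2+um^3-4mu^2.\tag{4}$$
So $\rho\in J$.

**Step 2: eight generators over $\mathbb C[m,u]$.** Modulo $J$, by $\Delta_{13}$ and $\rho$, both $bv$ and $v^2$ are $\mathbb C[m,u]$-combinations of $1,b^2$. By $\Delta_{23}$, $b^3$ is one of $b,v$. Each rule replaces a monomial $b^iv^j$ by monomials for which the pair $(i+j,\ j)$ is lexicographically smaller, so rewriting terminates. The monomials that cannot be rewritten are $1,b,b^2,v$, and these span the image of $\mathbb C[m,b,u,v]$ over $\mathbb C[m,u]$. The minors with $e,f$ give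
$$bf=(m^2-u)e,\qquad2ve=mbe-(m^2-4u)f,$$
$$2vf=mbf-x_4e=m(m^2-u)e-(2m^3-6mu)e+b^2e,$$
and $e^2,ef,f^2$ become elements of $\mathbb C[m,b,u,v]$. Let $\mathcal S$ be the $\mathbb C[m,u]$-span of $1,b,b^2,v,e,f,be,b^2e$ in the quotient by $J$.

* $b\mathcal S\subset\mathcal S$: the only new products are $bv$ and $b^3$, already treated, $bf=(m^2-u)e$, and $b\cdot b^2e=b^3e$, a combination of $be$ and $ve$, where $ve$ is a combination of $be,f$.
* $v\mathcal S\subset\mathcal S$: products of $v$ with $1,b,b^2,v$ are polynomials in $m,b,u,v$; $ve$ and $vf$ are covered by the rules; $v\cdot be=b(ve)$ and $v\cdot b^2e=b^2(ve)$ lie in $\mathcal S$ by the first item.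
* $e\mathcal S,f\mathcal S\subset\mathcal S$: the products $e\cdot\{1,b,b^2,v\}$ and $f\cdot\{1,b,b^2,v\}$ are in $\mathcal S$ by the rules and the first item. The products with $e,f,be,b^2e$ are $e^2,ef,f^2$ times powers of $b$, hence polynomials in $m,b,u,v$.

So $\mathcal S$ is the whole ring $\mathbb C[m,b,u,v,e,f]/J$.

**Step 3: the images of the eight generators are independent over $\mathbb C[m,u]$.** Since $T-s^2$ is a nonzero multiple of $\ell$, we have $\mathbb C[s,\tau]=\mathbb C[s,\ell]\oplus\tau\mathbb C[s,\ell]$. Since $s^2=m-2\ell$, we have $\mathbb C[s,\ell]=\mathbb C[m,\ell]\oplus s\mathbb C[m,\ell]$. Also $\mathbb C[m,\ell]=\mathbb C[m,u]\oplus\ell\,\mathbb C[m,u]$. As $\tau^A=T^{(A-1)/2}\tau$, the sum of $\mathbb C[m,\ell]$, $s\mathbb C[m,\ell]$, $\tau^A\mathbb C[m,\ell]$, $\tau^As\mathbb C[m,\ell]$ is direct. Two generators fall into each summand. In the $\mathbb C[m,u]$-basis $(1,\ell)$ of $\mathbb C[m,\ell]$: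

* $1,b^2$ are $(1,0),(m^3-3mu,-2u)$, with determinant $-2u$;
* $b/s,\ v/s$ are $(m,1),(u,0)$, with determinant $-u$;
* $f/\tau^A,\ be/\tau^A$ are $(m,-1),(m^2-2u,-m)$, with determinant $-2u$, since $be/\tau^A=s^2g_1=(m-2\ell)(m+\ell)$;
* $e/(\tau^As),\ b^2e/(\tau^As)$ are $(1,0),(m^3-3mu,-2u)$, with determinant $-2u$.

All determinants are nonzero. So an element of the quotient that maps to $0$ has all its coefficients zero, and $J=\ker\varphi^*$.

**Step 4: finiteness.** If $m=u=0$, then $\ell=0$ and $s=\tau=0$. So the graded ring $\mathbb C[s,\tau]$ is finite over $\mathbb C[m,u]$. Hence $\varphi$ is finite, its image is closed, and the image is $V(J)$. $\square$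

**Lemma 4.** (a) *$\varphi$ is injective. Hence $\mathbb C^*$, acting with weights $\mathbf w$, acts freely on $C\setminus0$.*

(b) *$C\setminus0$ is smooth except along the orbits of $\varphi(1,1),\varphi(1,-1),\varphi(1,0)$. Near $\varphi(1,\pm1)$ its local ring is $\mathbb C\{\sigma-1,\ell^2,\ell^3\}$ with $\sigma=\sqrt m$. Near $\varphi(1,0)$ it is $\mathbb C\{s-1,\tau^2,\tau^A\}$.*

(c) *At every point of $C\setminus0$, $x_1\ne0$ or $x_5\ne0$.*

*Proof.* (a) From $u$ and (1) we know $\ell^2$ and $\ell^3$, hence $\ell$. Then $b=s(m+\ell)$ and $v=s\ell^2$ determine $s$, unless $m+\ell=0=\ell$; in that case $m=\ell=0$, so $s=\tau=0$. Next, $\tau^2=T$ is known. If $T=0$, then $\tau=0$. If $T\ne0$, then $\tau=\tau^A/T^{(A-1)/2}$, and $\tau^A$ is determined by $e=\tau^As$ and $f=\tau^A(m-\ell)$ unless $s=0$ and $m=\ell$. In that case $0=s^2=m-2\ell=-\ell$, so $\ell=m=0$ and $T=0$, a contradiction. Finally $\varphi(\lambda\,\cdot)=\lambda^{\mathbf w}\varphi(\cdot)$, and scalar multiplication is free on $\mathbb C^2\setminus0$.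

(b) As $\varphi$ is finite and bijective onto the reduced space $C$, the ring $\mathcal O_{C,\varphi(p)}$ is the subring of $\mathcal O_{\mathbb C^2,p}$ generated, as an analytic algebra, by the components of $\varphi$.

*Points with $\ell\ne0$, $\tau\ne0$.* Here $(s,\ell)$ are local coordinates, because $\partial\ell/\partial\tau$ is a nonzero multiple of $\tau$. The differentials $\mathrm du=2\ell\,\mathrm d\ell$ and $\mathrm dv=\ell^2\mathrm ds+2s\ell\,\mathrm d\ell$ are independent, so the subring is everything and $C$ is smooth. The remaining points of $\mathbb C^2\setminus0$ have $\tau=0$ or $\tau=\pm s$; they form the orbits of $(1,0)$ and $(1,\pm1)$.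

*At $(1,0)$.* Here $\ell\ne0$. The functions $m,b,u,v$ depend only on $(s,\ell)$, and by the same computation they generate all convergent series in $(s,\ell)$ at this point, that is, $\mathbb C\{s-1,T\}$. Adding $e=\tau^As$, with $s$ a unit, and $f=(g_2/s)e$ gives $\mathbb C\{s-1,\tau^2,\tau^A\}$.

*At $(1,\pm1)$.* Here $\ell=0$, $m=1$, and $(\sigma,\ell)$ are local coordinates, because $s\tau\ne0$. The subring contains $\sigma=\sqrt m$, $\ell^2=u$ and $\ell^3=\frac12(m^3-3mu-b^2)$, so it contains
$$\mathcal C:=\mathbb C\{\sigma-1,\ell^2,\ell^3\}=\{h:\partial_\ell h|_{\ell=0}=0\}.$$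
For the converse, note first: if $r^2=h$ with $h\in\mathcal C$ a unit, then $2r\,\partial_\ell r=\partial_\ell h$, so $r\in\mathcal C$. Now $b^2\in\mathcal C$ by (1), a unit, so $b\in\mathcal C$. Clearly $v=s\ell^2\in\mathcal C$. Next, $e^2=x_3^2H_1-x_1H_2$ is a polynomial in $m,b,u$, so it lies in $\mathcal C$, and its value at the point is $1$; so $e\in\mathcal C$. Finally $f=(m^2-u)e/b\in\mathcal C$. The subring is $\mathcal C$.

None of these rings is regular, so $C$ is singular along the three orbits.

(c) If $x_1=s^2\theta=0$, then $m=2\ell$ or $m=-2\ell$, so $x_5=m^2-\ell^2=3\ell^2$. If this vanishes too, then $\ell=m=0$ and the point is $0$. $\square$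

## 6. From nine equations to two: the family over $\varepsilon$

The cone $C$ has codimension $4$ and nine equations, while we want a fibre with two equations in $\mathbb C^4$.

**A generic identity.** Treat $x_1,x_2,x_3,x_4,x_5$ as indeterminates. Define
$$e=x_1x_5-x_2x_3,\quad f=x_2x_5-x_3x_4,\quad P=x_1x_4-x_2^2,\quad\Phi=x_1x_5^2-2x_2x_3x_5+x_4x_3^2.$$
Thus $\mathbf e$ measures how far $\mathbf p$ is from being proportional to the columns of $S$, and $P=\det S$. Then
$$x_5e-x_3f=\Phi,\qquad x_1f-x_2e=-x_3P,\qquad x_2f-x_4e=-x_5P,\tag{5}$$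
$$e^2=x_1\Phi-x_3^2P,\qquad ef=x_2\Phi-x_3x_5P,\qquad f^2=x_4\Phi-x_5^2P.\tag{6}$$
In (5), the first is clear, $x_1f-x_2e=-x_1x_3x_4+x_2^2x_3$, and $x_2f-x_4e=x_2^2x_5-x_1x_4x_5$. In (6),
$$e^2-x_1\Phi=x_2^2x_3^2-x_1x_4x_3^2,\qquad f^2-x_4\Phi=x_2^2x_5^2-x_1x_4x_5^2,$$
and $ef=x_1x_2x_5^2-x_1x_4x_3x_5-x_2^2x_3x_5+x_2x_4x_3^2$ gives $ef-x_2\Phi=x_2^2x_3x_5-x_1x_4x_3x_5$.

In matrix form, (6) reads $\mathbf e\mathbf e^{\mathsf T}=\Phi S-P\,\mathbf p\mathbf p^{\mathsf T}$. On the cone, $\mathbf e\mathbf e^{\mathsf T}=H_1\mathbf p\mathbf p^{\mathsf T}-H_2S$. The two agree if $P=-H_1$ and $\Phi=-H_2$. So we let the minors $x_1x_5-x_2x_3$ and $x_2x_5-x_3x_4$ equal $e$ and $f$ instead of $0$. Then $e,f$ are eliminated, and two equations $P+H_1=0$, $\Phi+H_2=0$ in $\mathbb C^4$ remain.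

**The first attempt, and where it stops.** Make this homogeneous. As $x_1x_5-x_2x_3$ has degree $8$ and $e$ has degree $A+1$, we must write $x_1x_5-x_2x_3=\eta e$ with $\eta$ of degree $7-A$. With $\varepsilon$ of weight $-1$ this is $\eta=\varepsilon^{A-7}$. So $A\ge9$ gives $\eta=0$ at $\varepsilon=0$, as it should be. But then all equations depend on $\varepsilon$ only through $\eta$, and $A-7\ge2$, so all their $\varepsilon$-derivatives vanish at $\varepsilon=0$. At a point $y$ of $C\setminus 0$ the Zariski tangent space of the total space is $T_yC\oplus\mathbb C\partial_\varepsilon$. At the three singular orbits $\dim T_yC\ge3$, so this space has dimension $\ge4$. The total space has dimension $\le3$ there, because its subspace $\varepsilon=0$ has dimension $2$. *The total space is singular exactly along the cusps.* In Section 1 the term $z^7\mathrm d\varepsilon$ saved us at this place.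

**The repair.** We need a term linear in $\varepsilon$ that does not spoil the algebra. Identities (5) and (6) hold for indeterminates, so we may change the entry $x_4$ as we like. Replace it by $x_4+\varepsilon\kappa$ with $\kappa$ of degree $7$. The monomials of degree $7$ are $m^2b$, $bu$, $mv$. At $\varphi(1,\pm1)$ we have $u=v=0$, and if $\kappa$ vanished there, the tangent space argument above would apply again. So $m^2b$ must occur. We take $\kappa=m^2b$.

**The family.** For $(y,\varepsilon)=((m,b,u,v,e,f),\varepsilon)\in(\mathbb C^6\setminus0)\times\mathbb C$ put $\eta=\varepsilon^{A-7}$, $\tilde x_4=x_4+\varepsilon m^2b$, and let $\mathcal X$ be the analytic subspace defined by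
$$\begin{array}{lll}
(R1)\ x_1x_5-x_2x_3=\eta e & (R2)\ x_2x_5-x_3\tilde x_4=\eta f & (R3)\ x_1\tilde x_4-x_2^2=-\eta^2H_1\\
(R4)\ x_1f-x_2e=\eta x_3H_1 & (R5)\ x_2f-\tilde x_4e=\eta x_5H_1 & (R6)\ x_5e-x_3f=-\eta H_2\\
(R7)\ e^2=x_3^2H_1-x_1H_2 & (R8)\ ef=x_3x_5H_1-x_2H_2 & (R9)\ f^2=x_5^2H_1-\tilde x_4H_2
\end{array}$$
With $\varepsilon$ of weight $-1$ these are homogeneous, of degrees $8$, $9$, $10$, $A+6$, $A+7$, $A+5$, $2A+2$, $2A+3$, $2A+4$. For instance in (R3), $\eta^2H_1$ has degree $14-2A+2A-4=10$, and in (R6), $\eta H_2$ has degree $7-A+2A-2=A+5$. So $\mathcal X$ is invariant under $\lambda(y,\varepsilon)=(\lambda^{\mathbf w}y,\lambda^{-1}\varepsilon)$.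

*Over $\varepsilon=0$.* Since $A>7$, the equations become the generators of $J$, so $\mathcal X\cap\{\varepsilon=0\}=C\setminus0$ as analytic spaces, and this is reduced.

*Over $\varepsilon=1$.* Here $\eta=1$, $\tilde x_4=\hat x_4$. (R1), (R2) define $e,f$ as polynomials in $m,b,u,v$. (R3) is $F_1=0$. By the first part of (5), (R6) is $\Phi=-H_2$, that is, $F_2=0$. Conversely, if $P=-H_1$ and $\Phi=-H_2$, then (5) and (6), with $\hat x_4$ in place of $x_4$, give (R4), (R5), (R7), (R8), (R9). Since $e,f$ vanish where $m=b=u=v=0$, the fibre is $X\setminus0$, for the affine scheme $X=\{F_1=F_2=0\}\subset\mathbb C^4$, embedded in $\mathbb C^6$ as a graph.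

*Over $\varepsilon\ne0$.* Acting by $\lambda=\varepsilon$ moves $(y,\varepsilon)$ to $(\varepsilon^{\mathbf w}y,1)$. By homogeneity, $(y,\varepsilon)\mapsto(\varepsilon^{\mathbf w}y,\varepsilon)$ identifies $\mathcal X\cap\{\varepsilon\ne0\}$ with $(X\setminus0)\times\mathbb C^*$ as analytic spaces.

## 7. Smoothness of the total space along the cone

With nine equations, the Jacobian alone gives no lower bound on the dimension. The next lemma says that locally four equations suffice.

**Lemma 5.** *Where $x_1\ne0$, $\mathcal X$ is defined by (R1), (R3), (R4), (R7). Where $x_5\ne0$, it is defined by (R1), (R2), (R6), (R9). Hence $\dim\mathcal X\ge7-4=3$ at every point of $C\setminus0$.*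

*Proof.* Write $P_{13},P_{23},P_{12}$ for the left sides of (R1), (R2), (R3). In each item we use the relations already available.

**$x_1$ a unit, given (R1), (R3), (R4), (R7).** We use (R4) as $x_1f=x_2e+\eta x_3H_1$.

* (R2): $x_1P_{23}=x_2P_{13}-x_3P_{12}=\eta(x_2e+\eta x_3H_1)=\eta x_1f$.
* (R5): $x_1(x_2f-\tilde x_4e-\eta x_5H_1)=-P_{12}e+\eta H_1(x_2x_3-x_1x_5)=\eta^2H_1e-\eta^2H_1e=0$.
* (R6): $x_1(x_5e-x_3f+\eta H_2)=P_{13}e-\eta x_3^2H_1+\eta x_1H_2=\eta(e^2-x_3^2H_1+x_1H_2)=0$.
* (R8): $x_1(ef-x_3x_5H_1+x_2H_2)=x_2(e^2+x_1H_2)+x_3H_1(\eta e-x_1x_5)=x_2x_3^2H_1-x_2x_3^2H_1=0$, by (R7) and (R1).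
* (R9): by (R4) and (R8), $x_1f^2=x_2ef+\eta x_3fH_1=x_2x_3x_5H_1-x_2^2H_2+\eta x_3fH_1$. So $x_1(f^2-x_5^2H_1+\tilde x_4H_2)=P_{12}H_2+H_1(\eta x_3f-x_5P_{13})=-\eta^2H_1H_2+\eta H_1(x_3f-x_5e)=0$, by (R6).

**$x_5$ a unit, given (R1), (R2), (R6), (R9).** We use $x_5e=x_3f-\eta H_2$, $x_2x_5=\eta f+x_3\tilde x_4$ and $x_1x_5=\eta e+x_2x_3$.

* (R8): $x_5(ef-x_3x_5H_1+x_2H_2)=f(x_3f-\eta H_2)-x_3x_5^2H_1+(\eta f+x_3\tilde x_4)H_2=x_3(f^2-x_5^2H_1+\tilde x_4H_2)=0$.
* (R3): $x_5^2P_{12}=\tilde x_4x_5(\eta e+x_2x_3)-(\eta f+x_3\tilde x_4)^2$. Since $\tilde x_4x_3\cdot x_2x_5=\tilde x_4x_3(\eta f+x_3\tilde x_4)$, this equals $\eta\tilde x_4(x_5e-x_3f)-\eta^2f^2=-\eta^2(\tilde x_4H_2+f^2)=-\eta^2x_5^2H_1$.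
* (R4): $x_5(x_1f-x_2e-\eta x_3H_1)=(\eta e+x_2x_3)f-x_2(x_3f-\eta H_2)-\eta x_3x_5H_1=\eta(ef+x_2H_2-x_3x_5H_1)=0$.
* (R5): $x_5(x_2f-\tilde x_4e-\eta x_5H_1)=(\eta f+x_3\tilde x_4)f-\tilde x_4(x_3f-\eta H_2)-\eta x_5^2H_1=\eta(f^2+\tilde x_4H_2-x_5^2H_1)=0$.
* (R7): $x_5(e^2-x_3^2H_1+x_1H_2)=e(x_3f-\eta H_2)-x_3^2x_5H_1+(\eta e+x_2x_3)H_2=x_3(ef+x_2H_2-x_3x_5H_1)=0$.

By Lemma 4(c) one of the two cases applies at each point of $C\setminus0$, so there $\mathcal X$ is given by four equations in a $7$-dimensional manifold. $\square$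

**Proposition 6.** *$\mathcal X$ is smooth of dimension $3$ at every point of $\mathcal X\cap\{\varepsilon=0\}=C\setminus0$.*

*Proof.* **Step 1: smooth points of $C$.** The subspace $\varepsilon=0$ has a $2$-dimensional tangent space, so that of $\mathcal X$ has dimension $\le3$. By Lemma 5, $\dim\mathcal X\ge3$. So $\mathcal X$ is smooth of dimension $3$.

By $\mathbb C^*$-invariance it remains to treat $y_0^\pm=\varphi(1,\pm1)$ and $y_1=\varphi(1,0)$. At these points $x_1\ne0$, as we see below, so it suffices that (R1), (R3), (R4), (R7) have Jacobian rank $4$. As $A-7\ge2$, terms with $\eta$ contribute nothing to first order at $\varepsilon=0$. The left side of (R3) is $\Delta_{12}+\varepsilon x_1m^2b$.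

**Step 2: the $(2,3)$ cusps $y_0^\pm$.** Here $(m,b,u,v)=(1,1,0,0)$, $e=\pm1$, $x_1=1$. From Section 5, $\mathrm d\Delta_{13}=3\,\mathrm dm-2\,\mathrm db-5\,\mathrm du+2\,\mathrm dv$, and $\mathrm d\rho=-\mathrm du+\mathrm du=0$. As $\Delta_{13}=0$ here, (4) gives $\mathrm d\Delta_{12}=2\,\mathrm d\Delta_{13}$. So (R1), (R3) have the differentials
$$\mathrm d\Delta_{13}\qquad\text{and}\qquad2\,\mathrm d\Delta_{13}+\mathrm d\varepsilon,$$
which are independent and contain neither $\mathrm de$ nor $\mathrm df$. The differential of (R7) has $\mathrm de$-coefficient $2e\ne0$ and no $\mathrm df$. That of (R4) has $\mathrm df$-coefficient $x_1=1$. The rank is $4$. Without the term $\varepsilon m^2b$ the first two differentials would be proportional.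

**Step 3: the $(2,A)$ cusp $y_1$, set-up.** Here $s=1$, $T=0$, so $m=-\frac2A\ell$ and $m-2\ell=1$. Thus
$$\ell=-\tfrac A{2(A+1)},\quad m=\tfrac1{A+1},\quad b=m+\ell=\tfrac{2-A}{2(A+1)},\quad v=u=\ell^2,\quad e=f=0,\quad x_1=m+2\ell=\tfrac{1-A}{1+A}.$$
The numbers $m,b,\ell,x_1$ are nonzero. Put $\Psi=x_3^2H_1-x_1H_2=b^2H_1-(m^2-4u)H_2$. The differentials of (R1), (R3), (R4), (R7), left side minus right side, are
$$\mathrm d\Delta_{13},\qquad\mathrm d\Delta_{12}+x_1m^2b\,\mathrm d\varepsilon,\qquad x_1\mathrm df-x_2\mathrm de,\qquad-\mathrm d\Psi.$$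
The plan is to show that $\mathrm d\Psi$ is a combination of $\mathrm d\Delta_{13}$ and $\mathrm d\Delta_{12}$ in which $\mathrm d\Delta_{12}$ has a nonzero coefficient. Then eliminating $\mathrm d\Psi$ leaves a nonzero multiple of $\mathrm d\varepsilon$.

**Step 4: $\mathrm d\Psi$ is a combination of $\mathrm d\Delta_{13},\mathrm d\rho$.** Let $Y\subset\mathbb C^4$ be the image of the germ $(s,\ell)\mapsto(m,b,u,v)$ with $m=s^2+2\ell$, $b=s(m+\ell)$, $u=\ell^2$, $v=s\ell^2$. This map is an immersion here, because $\ell\ne0$ (look at $u,v$). The functions $\Delta_{13},\rho$ vanish on $Y$, and $\Psi|_Y=s^2T^A$ vanishes to order $\ge2$ at the point. So $\mathrm d\Delta_{13},\mathrm d\rho,\mathrm d\Psi$ annihilate the $2$-dimensional space $T_{y_1}Y\subset\mathbb C^4$. The annihilator has dimension $2$. The $(\partial_b,\partial_v)$-minor of $\mathrm d\Delta_{13},\mathrm d\rho$ is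
$$(-2mb+2v)(2v)-(2b)(-2ub)=4(v^2-mbv+ub^2).$$
With $s=1$ we have
$$v^2-mbv+ub^2=\ell^2\big[\ell^2-m(m+\ell)+(m+\ell)^2\big]=\ell^3(m+2\ell)\ne0.\tag{7}$$
So $\mathrm d\Delta_{13},\mathrm d\rho$ form a basis of the annihilator, and $\mathrm d\Psi=\alpha'\mathrm d\Delta_{13}+\beta'\mathrm d\rho$ for some $\alpha',\beta'$.

**Step 5: $\beta'$ in terms of $H_1$.** As $H_1,H_2\in\mathbb C[m,u]$, the $\partial_v$ and $\partial_b$ components read
$$0=2b\alpha'+2v\beta',\qquad2bH_1=(-2mb+2v)\alpha'-2ub\,\beta'.$$
Multiply the second by $b/2$ and insert $b\alpha'=-v\beta'$; with (7),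
$$b^2H_1=\beta'(mbv-v^2-ub^2)=-\beta'\ell^3(m+2\ell).\tag{8}$$
So we need $H_1(y_1)\ne0$.

**Step 6: the value $H_1(y_1)$.** Put $x=\ell/m=-\frac A2$ and
$$\omega(x)=\sum_{j\ge2}t_jx^{j-2}=\frac{(1+\frac{2x}A)^A-1-2x}{x^2},$$
with even and odd parts $\omega_{ev},\omega_{odd}$. Then $W_0=m^{A-2}\omega_{ev}(x)$ and $\ell W_1=m^{A-2}\omega_{odd}(x)$, so $H_1=m^{A-2}\big[\omega_{ev}(x)-\frac1{2x}\omega_{odd}(x)\big]$. Now $\omega(-\frac A2)=\frac4{A^2}(A-1)$ and $\omega(\frac A2)=\frac4{A^2}(2^A-1-A)$. Taking half the sum and half the difference, $\omega_{ev}(-\frac A2)=\frac2{A^2}(2^A-2)$ and $\omega_{odd}(-\frac A2)=\frac2{A^2}(2A-2^A)$. With $-\frac1{2x}=\frac1A$,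
$$H_1(y_1)=m^{A-2}\cdot\tfrac2{A^3}\big[A2^A-2A+2A-2^A\big]=m^{A-2}\,\frac{2^{A+1}(A-1)}{A^3}\ne0.$$
(For $A=3$ the formula gives $\frac{32}{27}m$, as computed in Section 5.)

**Step 7: rank $4$.** By (8), $\beta'\ne0$. By (4), and since $\Delta_{13}=0$ at $y_1$, $\mathrm d\rho=\frac14(2m\,\mathrm d\Delta_{13}-\mathrm d\Delta_{12})$. Hence $\mathrm d\Delta_{13},\mathrm d\Delta_{12}$ are independent, and $\mathrm d\Psi=\alpha\,\mathrm d\Delta_{13}+\beta\,\mathrm d\Delta_{12}$ with $\beta=-\beta'/4\ne0$. Adding $\alpha$ times the differential of (R1) and $\beta$ times that of (R3) to that of (R7) gives $\beta x_1m^2b\,\mathrm d\varepsilon\ne0$. So the four differentials span the same space as $\mathrm d\Delta_{13}$, $\mathrm d\Delta_{12}$, $\mathrm d\varepsilon$ and $x_1\mathrm df-x_2\mathrm de$. Since $x_1\ne0$, the rank is $4$. $\square$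

## 8. The quotient by $\mathbb C^*$ and the end of the proof

**Step 1: the quotient is a smooth surface.** Put $N(y)=\sum_i|y_i|^{1/w_i}$, where $w_i$ are the entries of $\mathbf w$, so that $N(\lambda^{\mathbf w}y)=|\lambda|N(y)$. The map $\Pi:(y,\varepsilon)\mapsto\varepsilon^{\mathbf w}y$ is $\mathbb C^*$-invariant, and $N(\Pi(y,\varepsilon))=|\varepsilon|N(y)$.

*The action is proper.* If $(y,\varepsilon)$ and $\lambda(y,\varepsilon)$ stay in a compact subset of $(\mathbb C^6\setminus0)\times\mathbb C$, then $N(y)$ and $|\lambda|N(y)$ are bounded above and away from $0$, hence so is $|\lambda|$.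

*The action is free on $\mathcal X$.* For $\varepsilon\ne0$, $\lambda^{-1}\varepsilon=\varepsilon$ forces $\lambda=1$. For $\varepsilon=0$ this is Lemma 4(a).

*Smoothness.* The set $\mathcal X\cap\{N=1,\varepsilon=0\}$ is compact and, by Proposition 6, consists of points where $\mathcal X$ is smooth of dimension $3$. This is an open condition and $\mathcal X$ is closed in $(\mathbb C^6\setminus0)\times\mathbb C$. So there is $r>0$ such that $\mathcal X$ is smooth of dimension $3$ at all its points with $N(y)=1$, $|\varepsilon|<r$. Every orbit meets $\{N=1\}$, and $|\varepsilon|N(y)$ is invariant. Hence $\mathcal X_r:=\mathcal X\cap\{|\varepsilon|N(y)<r\}$ is a $3$-dimensional complex manifold.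

So $\tilde X:=\mathcal X_r/\mathbb C^*$ is a smooth complex surface, and $\mathcal X_r\to\tilde X$ is a principal $\mathbb C^*$-bundle.

**Step 2: it resolves $X$.** View $X$ in $\mathbb C^6$ as in Section 6 and let $X_r=X\cap\{N<r\}$, a neighborhood of $0$ in $X$. The map $\Pi$ sends points with $\varepsilon\ne0$ to $X\setminus0$ and points with $\varepsilon=0$ to $0$. The equations of $X$ pull back to functions on the reduced space $\tilde X$ that vanish on the dense part $\varepsilon\ne0$, hence everywhere. So $\Pi$ induces a holomorphic map $\pi:\tilde X\to X_r$. For $r'<r$ the preimage of $X\cap\{N\le r'\}$ is the image of the compact set $\mathcal X\cap\{N(y)=1,|\varepsilon|\le r'\}$, so $\pi$ is proper. Under $\mathcal X\cap\{\varepsilon\ne0\}\cong(X\setminus0)\times\mathbb C^*$ the group acts only on the second factor, so $\pi$ is an isomorphism of analytic spaces over $X_r\setminus0$. And $\pi^{-1}(0)=E:=(C\setminus0)/\mathbb C^*$. In particular $X_r\setminus0$ is smooth of dimension $2$, as an analytic space, and $\pi$ is a resolution.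

**Step 3: $X$ is a normal complete intersection of embedding dimension $4$.** Every component of $X=\{F_1=F_2=0\}\subset\mathbb C^4$ at $0$ has dimension $\ge2$, and $X$ is smooth of dimension $2$ off $0$. So $(X,0)$ is a complete intersection of dimension $2$, hence Cohen–Macaulay, with isolated singularity. By Serre's criterion it is normal. Let $\mathfrak m$ be the maximal ideal at $0\in\mathbb C^4$. Then $x_1,x_2,x_3,x_5\in\mathfrak m$ and $\hat x_4\in\mathfrak m^2$. Every monomial of $H_1,H_2$ has weight $\ge2A-4\ge14$ in variables of weight $\le4$, so it lies in $\mathfrak m^4$. Hence $F_1,F_2\in\mathfrak m^2$. So $X$ is not smooth, and its embedding dimension is $4$.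

**Step 4: the curve $E$.** The zero scheme of $\varepsilon$ in $\mathcal X$ is the reduced space $C\setminus0$. So $\varepsilon$, restricted to local slices of the bundle, defines the reduced divisor $E$ on $\tilde X$. By Lemma 4, $\varphi$ induces a bijection $\mathbb P^1\to E$, an isomorphism off three points, so it is the normalization and $E$ is an irreducible rational curve.

For the local rings, let $h$ be a function on $C$ near a point, of weight $1$ (that is, $h(\lambda^{\mathbf w}y)=\lambda h(y)$ for $\lambda$ near $1$) and with value $1$ at the point. Then $(y,\lambda)\mapsto\lambda^{\mathbf w}y$ is a local isomorphism from $\{h=1\}\times\mathbb C^*$ to $C$, with inverse $y\mapsto(h(y)^{-\mathbf w}y,h(y))$. So $E$ is locally $\{h=1\}$. With $h=\sigma$ at $\varphi(1,\pm1)$ and $h=s$ at $\varphi(1,0)$, Lemma 4(b) gives the local rings $\mathbb C\{\ell^2,\ell^3\}$ at $\tau/s=\pm1$ and $\mathbb C\{\tau^2,\tau^A\}$ at $\tau/s=0$. Everywhere else $E$ is smooth.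

Now consider a curve germ in a smooth surface with local ring $\mathbb C\{t^2,t^q\}\cong\mathbb C\{p,z\}/(z^2-p^q)$, $q\ge3$ odd. Lift $p,z$ to functions on the surface. Both cotangent spaces have dimension $2$, so the lifts are coordinates of the surface, and in them the curve is $z^2=p^q$. So the singularities of $E$ are unibranch planar cusps of types $(2,3),(2,3),(2,A)$.

**Step 5: $E^2=-1$.** Write $y_m$ for the first coordinate of $y$. The function $m\circ\pi$ is $\varepsilon^2y_m$. So $\operatorname{div}(m\circ\pi)=2E+D$ with $D=\{y_m=0\}$, and $D\not\supset E$ because $m$ does not vanish identically on $C$. Pulled back to $\mathbb P^1$ by the normalization, $D$ is the divisor of the quadratic form $s^2+A\tau^2$, so $D\cdot E=2$. From $(2E+D)\cdot E=0$ we get $E^2=-1$.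

**Step 6: conclusion.** By Steps 2–5, $(X_A,0)$ is a non-smooth normal complete intersection of embedding dimension $4$ with an isolated singularity, and it satisfies the hypotheses of Proposition 2. So its link $\Sigma$ is an integral homology sphere, $\Sigma\not\cong S^3$. The minimal splice diagram is the one in the Theorem, and there is no admissible monomial at $c$ for any edge. The semigroup condition fails. The minimal splice diagram depends only on $\Sigma$, so no system of splice type equations can be written down for any singularity with link $\Sigma$: neither $X_A$ nor any other such singularity has equations of splice type. The leaf weight $A$ shows that different $A$ give different diagrams, so infinitely many links occur. This proves the Theorem and disproves the conjecture. $\blacksquare$
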